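# Rational functions that share two non-zero values with $\lambda w\,\frac{dR}{dw}$

## 1. The derivation $\partial_z$, shared values, and the two ends of $\mathbb C^*$

Write $\mathbb C^*=\mathbb C\setminus\{0\}$ and $\widehat{\mathbb C}=\mathbb C\cup\{\infty\}$. A constant $\lambda\in\mathbb C^*$ is fixed throughout. "Two values" always means two distinct values.

**Definition 1 (the derivation).** For a rational function $R(w)$ put
$$\partial_zR(w):=\lambda\,w\,\frac{dR}{dw}(w).$$

The motivation is the substitution $f(z)=R(w)$ with $w=e^{\lambda z}$: by the chain rule, $f'(z)=\partial_zR(w)$. The operator $\partial_z$ is linear and satisfies the product rule, so it is a derivation on the field $\mathbb C(w)$. From now on a prime always means $\partial_z$; the ordinary derivative is written $d/dw$.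

*Example.* For $m\in\mathbb Z$ we have $(w^m)'=\lambda m\,w^m$. So if $1/\lambda$ is an integer, $R=Cw^{1/\lambda}$ satisfies $R'=R$. A second example that will return: for $b\ne0$, $\lambda=2$ and $R=\frac{2bw}{1+w}$,
$$R'=2w\cdot\frac{2b}{(1+w)^2}=\frac{4bw}{(1+w)^2}.$$

**Definition 2 (sharing a value).** $R$ and $\partial_zR$ share the value $a\in\mathbb C$ (on $\mathbb C^*$) if for all $w\in\mathbb C^*$
$$R(w)=a\iff\partial_zR(w)=a .$$
Multiplicities are ignored, and nothing is required at $w=0$ and $w=\infty$.

*Example.* Take $\lambda=2$, $R=\frac{2bw}{1+w}$, $R'=\frac{4bw}{(1+w)^2}$. On $\mathbb C^*$ neither function has a zero, so $0$ is shared. Moreover $R=b\iff 2w=1+w\iff w=1$, and $R'=b\iff(w-1)^2=0\iff w=1$, so $b$ is shared as well, although $R$ takes the value simply and $R'$ doubly. Here $R\not\equiv R'$.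

**Definition 3 (degree and ramification).** A non-constant rational function $F$ of degree $N$ takes every value of $\widehat{\mathbb C}$ exactly $N$ times, counted with multiplicity. A point where $F$ takes its value with multiplicity $\mu$ contributes $\mu-1$ to the ramification. So if the value $c$ is taken at exactly $s$ distinct points, the ramification over $c$ is $N-s$. The Riemann–Hurwitz formula says that the total ramification on the sphere is $2N-2$.

*Example.* $F=\frac{4bw}{(1+w)^2}$ has degree $2$, so its total ramification is $2$. It is ramified at the double pole $w=-1$ and at $w=1$, where it takes the value $b$ doubly. There is no other ramification point.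

**Definition 4 (local coordinate in $\mathbb C^*$).** Near $w_0\in\mathbb C^*$ put $\zeta=\lambda^{-1}\log(w/w_0)$. Then $d\zeta=\frac{dw}{\lambda w}$, hence $F'=dF/d\zeta$. So at points of $\mathbb C^*$ the prime obeys all rules of ordinary differentiation: if $F$ has a pole of order $m$ at $w_0$, then $F'$ has a pole of order $m+1$, and $F'/F=-\frac m\zeta+O(1)$. The number $\operatorname{Res}_{\zeta=0}F$ is the residue at $w_0$ of the differential $F\frac{dw}{\lambda w}$.

*Example.* At $w_0=-1$ we have $w=-e^{\lambda\zeta}$, so $F=\frac1{1+w}=\frac1{1-e^{\lambda\zeta}}=-\frac1{\lambda\zeta}+O(1)$, and the residue is $-1/\lambda$.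

**Definition 5 (ends).** The points $w=0$ and $w=\infty$ are called the ends, with coordinate $t=w$ and $t=1/w$ respectively.

At an end the prime behaves differently. Note $w\frac d{dw}=t\frac d{dt}$ at $0$ and $w\frac d{dw}=-t\frac d{dt}$ at $\infty$. If $F=F_0+gt^r+\cdots$ with $g\ne0$, $r\ge1$, then $F'=\pm\lambda r g\,t^r+\cdots$. So $F'$ vanishes at the end, to the same order $r$ to which $F$ takes its value there. If $F$ has a pole of order $r$ at the end, so does $F'$, with
$$\frac{F'}F\to-\lambda r\ \text{ at }w=0,\qquad \frac{F'}F\to\lambda r\ \text{ at }w=\infty .$$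

*Example.* $F=\frac1{1+w}$ is $1-w+\cdots$ at $0$, and $F'=-\lambda w+\cdots$ there. At $\infty$ it is $t-t^2+\cdots$, and $F'=-\lambda t+\cdots$ there.

**Residue formula.** If $F$ is rational and finite at both ends, then
$$\sum_{w_0\in\mathbb C^*}\operatorname{Res}_{\zeta=0}F=\frac{F(\infty)-F(0)}\lambda .\tag{1}$$
This is the residue theorem for $F\frac{dw}{\lambda w}$, whose residue at $w=0$ is $F(0)/\lambda$ and at $w=\infty$ is $-F(\infty)/\lambda$. For $F=\frac1{1+w}$ both sides equal $-1/\lambda$.

## 2. Two shared non-zero values: statement of Theorem 1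

For orientation, here are the facts recalled in the paper of Andreas Sauer and Andreas Schweizer, "Rational functions that share finite values with their first derivative", arXiv:2509.08517 (2025), from which the problem comes. Theorem A (Gundersen; Mues–Steinmetz): if a non-constant meromorphic $f\colon\mathbb C\to\widehat{\mathbb C}$ shares three finite values with $f'$, then $f\equiv f'$. Theorem B (Mues–Steinmetz): the same conclusion holds if $f$ shares two finite values with $f'$ counting multiplicities. With two values and multiplicities ignored, the conclusion can fail: some rational $R$ of degree at most $2$ share two finite values with $\partial_zR$ while $R\not\equiv\partial_zR$, as in our example. In all such examples of degree at most $2$, one of the shared values is $0$; and if $R$ has degree at most $2$ and the two shared values are non-zero, then $R\equiv\partial_zR$. Question 5 asks about all degrees: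

> Let $R\colon\mathbb C^*\to\widehat{\mathbb C}$ be a non-constant rational function such that $R$ and $\partial_zR$ share two finite non-zero values. Does it follow that $R\equiv\partial_zR$?

The answer is yes.

> **Theorem 1.** Let $\lambda\in\mathbb C^*$ and let $R$ be a non-constant rational function such that $R$ and $\partial_zR$ share two distinct values $a,b\in\mathbb C\setminus\{0\}$ on $\mathbb C^*$. Then $R\equiv\partial_zR$, i.e. $1/\lambda\in\mathbb Z$ and $R=Cw^{1/\lambda}$. (Conversely, these functions share every value with $\partial_zR$.)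

The "i.e." is quick. If $R'=R\not\equiv 0$, then $R'/R=1$; a zero or pole of order $m$ in $\mathbb C^*$ would give $R'/R$ a pole $\pm\frac m\zeta$. So $R=Cw^m$ with $m\in\mathbb Z$ and $C\neq0$, and $R'=\lambda mR$ gives $\lambda m=1$. The converse was seen in Section 1.

From now on $f:=R$ and $d:=\deg R$. Three remarks are used all the time.

* All $a$- and $b$-points of $f$ in $\mathbb C^*$ are simple, because there $f'=a\ne0$, resp. $f'=b\ne0$. This is where "non-zero" enters first.
* $f'$ is not constant. Indeed $\lambda w\frac{dR}{dw}=C$ forces $C=0$, since otherwise $\frac{dR}{dw}=\frac{C}{\lambda w}$ has a non-zero residue at $0$ although it is the derivative of a rational function; and $C=0$ makes $R$ constant.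
* The problem is unchanged under three substitutions: $(w,\lambda)\to(1/w,-\lambda)$; $w\to cw$; and $R\to cR$ with $(a,b)\to(ca,cb)$. For the first, $\tilde R(w)=R(1/w)$ satisfies $-\lambda w\frac{d\tilde R}{dw}(w)=\lambda\frac1w\frac{dR}{dw}(1/w)=(\partial_zR)(1/w)$.

## 3. Polynomials, and degree one, by hand

**Polynomials.** Let $R$ be a polynomial of degree $d$. Then $f'$ is also a polynomial of degree $d$.

Suppose first that $f(0)\notin\{a,b\}$. Then $f-a$ has $d$ distinct zeros, all in $\mathbb C^*$, and all are zeros of $f'-a$. So $f'-a=c(f-a)$ with a constant $c$, and likewise $f'-b=c_1(f-b)$. Subtracting, $b-a=(c-c_1)f-ca+c_1b$. As $f$ is not constant, $c=c_1$, then $c=1$, and $f'=f$.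

Suppose now that $f(0)=a$ (the case $f(0)=b$ is the same after renaming). We still have $f'=cf+b(1-c)$. Comparing coefficients of $w^i$ for $i\ge1$ in $R=\sum r_iw^i$ gives $\lambda i\,r_i=c\,r_i$, so only one index $i\geq 1$ has $r_i\ne0$, namely $i=d$: $R=a+r_dw^d$. This never takes the value $a$ on $\mathbb C^*$, but $f'=\lambda d\,r_dw^d$ does. Contradiction.

So Theorem 1 holds for polynomials in $w$, and by inversion for polynomials in $1/w$.

**Degree one with a pole in $\mathbb C^*$.** Rescale $w$ so that $R=A_0+\frac{B_0}{1+w}$ with $B_0\ne0$. Then $f'=\frac{-\lambda B_0w}{(1+w)^2}$ has degree $2$ and vanishes at both ends, so it takes each of $a,b$ on $\mathbb C^*$, with total multiplicity $2$. Since $f$ takes $a$ at most once, $f'$ takes $a$ at one point with multiplicity two, and the same for $b$. But by the example after Definition 3 the only finite value that $f'$ takes doubly is its value at $w=1$. So $a=b$, a contradiction.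

The polynomial argument breaks for one clear reason. A pole of order $m$ of $f$ in $\mathbb C^*$ is a pole of order $m+1$ of $f'$. So if $f$ has $p$ distinct poles in $\mathbb C^*$, then $\deg f'=d+p$, and $f'-a$ has $p$ more zeros to place than $f-a$ can account for. They have to be multiple zeros.

## 4. Counting the ramification of $f'$, and how far that goes

Multiple $a$- and $b$-points of $f'$ are ramification, so it is natural to bound them by Riemann–Hurwitz. Try this when $f$ is finite at both ends with values outside $\{a,b\}$. Let $r_0,r_\infty\ge1$ be the multiplicities with which $f$ takes its values at the ends.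

The function $f'$ has degree $d+p$. Its $a$-points are the $d$ distinct $a$-points of $f$ (at the ends $f'=0\neq a$), so the ramification over $a$ is $p$; the same holds over $b$. Over $\infty$ it is $\sum m_i=d$. Over $0$ it is at least $(r_0-1)+(r_\infty-1)$. Hence
$$2p+d+r_0+r_\infty-2\le2(d+p)-2,\qquad\text{i.e.}\qquad r_0+r_\infty\le d .$$
The number $p$ has dropped out, and what remains is compatible with every $d\ge2$ (for instance with $r_0=r_\infty=1$). So counting points does not settle even this case. We need functions that see more than the number of points.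

## 5. Two auxiliary functions that settle most cases

**Assume from now on that $f\not\equiv f'$; we derive a contradiction.** Put
$$\varphi=\frac{f-f'}{(f-a)(f-b)}\not\equiv0,\qquad\psi=\frac{f''(f-f')}{(f'-a)(f'-b)} .\tag{2}$$
The definition of $\psi$ makes sense because $f'$ is not constant. The function $\varphi$ uses "$f=a\Rightarrow f'=a$" to cancel poles, and $\psi$ uses "$f'=a\Rightarrow f=a$".

**Step 1: the poles and zeros of $\varphi$.** This step shows that $\varphi$ is holomorphic on $\mathbb C^*$ and controls it at the ends. At an $a$- or $b$-point in $\mathbb C^*$, $f-f'$ vanishes and the denominator has a simple zero. At a pole of $f$ of order $m$ in $\mathbb C^*$, $f-f'$ has a pole of order $m+1$ and the denominator one of order $2m$, so $\varphi$ vanishes to order exactly $m-1\ge0$. At all other points of $\mathbb C^*$ it is clearly holomorphic. At an end there are three possibilities.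

* If $f$ is finite there and $\notin\{a,b\}$, then $\varphi$ is finite.
* If $f$ takes there a value in $\{a,b\}$ with multiplicity $k$, then $f'\to0$, so $f-f'$ tends to that non-zero value, and $\varphi$ has a pole of order exactly $k$.
* If $f$ has a pole of order $j$ there, then $f-f'$ has at most a pole of order $j$ and the denominator one of order $2j$, so $\varphi$ has a zero of order at least $j$.

**Step 2: the poles of $\psi$.** This step shows that the residues of $\psi$ are positive integers, so they cannot cancel. If $f'=a$ at a point of $\mathbb C^*$, then $f=a$ there; if $f'-a$ vanishes to order $q\ge1$, then $f''$ vanishes to order $q-1$ and $f-f'$ to order at least $1$, so $\psi$ is holomorphic there. The same holds for $b$. At a pole of $f$ of order $m$ in $\mathbb C^*$,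
$$\frac{f''}{f'}=-\frac{m+1}\zeta+O(1),\qquad\frac{(f-f')f'}{(f'-a)(f'-b)}\to-1,$$
the second because $f/f'\to0$. So $\psi$ has a simple pole with residue $m+1$. There are no other poles in $\mathbb C^*$.

At an end where $f$ is finite, $f',f''\to0$ and the denominator tends to $ab\ne0$, so $\psi\to0$. If $f$ has a pole of order $j$ at $w=\infty$, then $f'/f$ and $f''/f'$ tend to $\lambda j$, so
$$\psi(\infty)=\lambda j\Big(\frac1{\lambda j}-1\Big)=1-\lambda j,$$
and similarly $\psi(0)=1+\lambda j$ if the pole is at $w=0$.

**Step 3: what this excludes.** If $f$ is finite at both ends, then $\psi$ vanishes at both ends, and (1) gives $\sum(m+1)=0$ over the poles of $f$ in $\mathbb C^*$. So there are none, $f$ has no poles at all and is constant: contradiction. This settles the case on which Section 4 made no progress. If $f=\infty$ at some end and $f\notin\{a,b\}$ at the other end, then $\varphi$ has no pole on $\widehat{\mathbb C}$ and has a zero, so $\varphi\equiv0$: contradiction.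

What survives is that $f$ is infinite at one end and takes $a$ or $b$ at the other. After inverting $w$ if necessary and renaming $a,b$,
$$R(0)=a\ \text{ with multiplicity }k\ge1,\qquad R(\infty)=\infty\ \text{ with order }j\ge1 .\tag{3}$$
Here both functions stop giving contradictions: $\varphi$ has a pole of order $k$ at $w=0$ which can pay for its zeros, and $\psi(\infty)=1-\lambda j$ is no longer $0$, so (1) becomes an equation for $\lambda$ instead of an impossibility.

## 6. The surviving configuration: $\lambda$ and $a/b$ are forced

Let $p$ be the number of distinct poles of $f$ in $\mathbb C^*$, with orders $m_1,\dots,m_p$. Then $\sum m_i=d-j$.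

**Step 4: the value of $\lambda$.** Apply (1) to $\psi$. The residues sum to $\sum(m_i+1)=d-j+p$, and $\psi(\infty)-\psi(0)=1-\lambda j$. So $d-j+p=\frac1\lambda-j$, i.e.
$$\lambda=\frac1n,\qquad n:=d+p .\tag{4}$$

**Step 5: the ratio of $a$ and $b$.** Apply (1) to $B:=\frac{f'-b}{f-b}$. It is holomorphic at $b$-points (simple zero below, a zero above) and has residue $-m_i$ at the poles; moreover $B(0)=\frac{-b}{a-b}$ and $B(\infty)=\lambda j$. Hence
$$-(d-j)=\frac1\lambda\Big(\lambda j+\frac b{a-b}\Big)=j+\frac{nb}{a-b},\qquad\text{so}\qquad\frac b{a-b}=-\frac dn .$$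
Clearing denominators, $b(d+p)=-d(a-b)$, i.e. $bp=-da$. In particular $p\ge1$, since $da\ne0$. Multiplying $R$ by a constant we may assume
$$a=p,\qquad b=-d,\qquad a-b=n .\tag{5}$$

**An example showing what is still missing.** Take $\lambda=\frac13$ and
$$R=1+\frac{3w(1+2w)}{1+w},\qquad R'=\frac{w(1+4w+2w^2)}{(1+w)^2}.$$
Here $d=2$, $p=1$, $j=k=1$, $n=3$, and with $a=1$, $b=-2$ all of (3), (4), (5) hold. On $\mathbb C^*$ one has $R=1\iff 2w+1=0$ and $R=-2\iff2w^2+2w+1=0$, whereas clearing denominators gives
$$R'=1\iff(2w+1)(w^2+w-1)=0,\qquad R'=-2\iff(w+2)(2w^2+2w+1)=0 .$$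
So $R=a\Rightarrow R'=a$ and $R=b\Rightarrow R'=b$ hold. Only the reverse implications fail, at the extra zeros of $w^2+w-1$ and $w+2$. So (3)–(5) together with the implications $f=a\Rightarrow f'=a$ and $f=b\Rightarrow f'=b$ cannot give a contradiction. We must isolate the polynomials that collect the extra zeros of $f'-a$ and $f'-b$, and use that every root of these is an $a$- resp. $b$-point of $f$. These polynomials will be $S$ and $T$ in Section 8.

## 7. The polynomial of $b$-points, and why all poles in $\mathbb C^*$ are simple

Pass to the coordinate $x=1/w$ and write $D:=x\frac d{dx}$. Then $F'=-\frac1nDF$, and near $x_0\in\mathbb C^*$, with $\ell:=\log(x/x_0)$, we have $\zeta=-n\ell$ and $D=d/d\ell$. Now $f$ has a pole of order $j$ at $x=0$, and $f-a$ has a zero of order $k$ at $x=\infty$. The symbol $O(x^{-k})$ refers to $x\to\infty$. Let $x_1,\dots,x_p\in\mathbb C^*$ be the poles of $f$ in this coordinate.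

**Step 6: a formula for $f$.** At the ends $f$ is $\infty$ or $a$, so $f$ has exactly $d$ $b$-points, all in $\mathbb C^*$ and simple. Let $y(x)$ be the monic polynomial of degree $d$ with these as roots. Then
$$f-b=\frac{nd\,y}{Dy} .\tag{6}$$
Indeed, at a $b$-point $f'=b$, so $f-b\sim b\zeta=(-d)(-n\ell)=nd\,\ell$. So $\frac{nd}{f-b}$ has a simple pole $\sim\frac1\ell$ there, and so does $\frac{Dy}y$. Neither has other poles on the sphere: $\frac{Dy}y$ is $0$ at $x=0$ (as $y(0)\ne0$) and $d$ at $x=\infty$. The difference is therefore constant, and at $x=0$ both vanish, because $f=\infty$ there.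

As $y$ has only simple non-zero roots, $y$ and $Dy$ have no common root. So by (6) the zeros of $Dy$ are the poles of $f$ with their orders:
$$Dy=d\,x^j\prod(x-x_i)^{m_i} .$$

**Step 7: a lemma on gaps in polynomials.** For a monic polynomial $F$ of degree $N$: $\frac{DF}F=N+O(x^{-k})$ if and only if $F=x^N(1+O(x^{-k}))$. To see this write $F=x^N(1+g)$ with $g$ a polynomial in $1/x$ without constant term. If $g=cx^{-r}+\cdots$ with $c\ne0$, then $\frac{DF}F=N+\frac{Dg}{1+g}=N-rc\,x^{-r}+\cdots$, so $\frac{DF}{F}-N$ and $g$ have the same order. If $g=0$ there is nothing to show.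

Apply this to $y$. By (6) and $a-b=n$, $\frac{Dy}y=\frac{nd}{f-b}=\frac{nd}{n+O(x^{-k})}=d+O(x^{-k})$. So $y=x^d(1+O(x^{-k}))$, then $Dy=dx^d(1+O(x^{-k}))$, and
$$\prod(x-x_i)^{m_i}=x^{d-j}(1+O(x^{-k})) .\tag{7}$$

**Step 8: a second gap, from $\psi$.** Let $H=\prod(x-x_i)^{m_i+1}$, of degree $d-j+p=n-j$. At $x_i$ we have $\psi=\frac{m_i+1}\zeta+O(1)$, so $-n\psi=\frac{m_i+1}\ell+O(1)$, exactly like $\frac{DH}H$. Neither function has other poles on the sphere, so they differ by a constant. At $x=\infty$ (that is, $w=0$) we have $f''=O(x^{-k})$, hence $\psi=O(x^{-k})$, while $\frac{DH}H\to n-j$. So $\frac{DH}H=n-j+O(x^{-k})$, and Step 7 gives $H=x^{n-j}(1+O(x^{-k}))$. Put $L:=\prod(x-x_i)$ and $M:=\prod(x-x_i)^{m_i-1}$. Dividing $H$ by the product in (7) gives $L$, and dividing that product by $L$ gives $M$. Hence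
$$L=x^p(1+O(x^{-k})),\qquad M=x^{\deg M}(1+O(x^{-k})) .\tag{8}$$

**Step 9: the poles are simple.** By Step 1 the only pole of $\varphi$ on the sphere is at $x=\infty$, of order $k$; and $\varphi$ vanishes to order $m_i-1$ at $x_i$ and to order at least $j$ at $x=0$. A rational function has as many zeros as poles, so $\deg M+j\le k$, and $\deg M<k$. Then (8) says that $M-x^{\deg M}=O(x^{\deg M-k})$ tends to $0$; being a polynomial, it is $0$. As $M(0)\ne0$, we get $M=1$. Thus
$$m_i=1\ \text{ for all }i,\qquad d=p+j,\qquad Dy=d\,x^jL .\tag{9}$$

**Step 10: $\varphi$ is a polynomial.** Since its only pole is at $x=\infty$, $\varphi$ is a polynomial in $x$ of degree $k$. At $x=0$ we have $f'\sim\frac jnf$, so $f-f'\sim(1-\frac jn)f$, and $n=d+p>j$. So $f-f'$ has a pole of order exactly $j$, and $\varphi$ a zero of order exactly $j$. We write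
$$\Phi:=n^2\varphi=\kappa x^jE,\quad E\text{ monic},\ E(0)\ne0,\quad e:=\deg E=k-j<k,\quad\kappa\ne0 .\tag{10}$$

## 8. The polynomials $T$, $S$ and two Riccati equations

**Step 11: the extra zeros.** This step isolates the zeros of $f'-b$ and $f'-a$ that are not explained by $f-b$ and $f-a$. With $B$ as before, let $A:=\frac{f'-a}{f-a}$. From $f'-a=(f-a)-(f-f')$, and likewise for $b$,
$$A=1-\varphi\,(f-b),\qquad B=1-\varphi\,(f-a) .\tag{11}$$
Put $\alpha=nA$ and $\beta=nB$. Then $\beta-\alpha=n(a-b)\varphi=n^2\varphi=\Phi$. Next, (6) gives
$$f'=-\frac1nDf=-d\,D\Big(\frac y{Dy}\Big)=-d+d\,\frac{y\,D^2y}{(Dy)^2}=b+d\,\frac{y\,D^2y}{(Dy)^2},$$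
so $\beta=n\cdot d\,\frac{y\,D^2y}{(Dy)^2}\cdot\frac{Dy}{nd\,y}=\frac{D^2y}{Dy}$. With $Dy=dx^jL$ this is $j+\frac{DL}L$. Hence
$$\beta=\frac TL,\quad T:=DL+jL;\qquad\alpha=\frac SL,\quad S:=T-\Phi L .\tag{12}$$
$T$ has degree $p$ and leading coefficient $p+j=d$; $S$ has degree $p+k$. Since $L$ has simple non-zero roots, $DL\ne0$ at roots of $L$, so neither $T$ nor $S$ has a common root with $L$. Since $\Phi(0)=0$, $T(0)=S(0)=jL(0)\ne0$. So all roots of $T$ and $S$ lie in $\mathbb C^*$ and are not poles of $f$.

**Step 12: the roots of $T$ and $S$ lie on level sets of $\Phi$.** Here sharing is used in the direction missing from the example of Section 6.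

* At a root of $T$, $f$ is finite and $B=0$. From $f'-b=(f-b)B$ we get $f'=b$, hence $f=b$. By (11), $0=B=1-\varphi(b-a)=1+n\varphi$, i.e. $\Phi=-n$.
* At a root of $S$, $f$ is finite and $A=0$. From $f'-a=(f-a)A$ we get $f'=a$, hence $f=a$. By (11), $0=A=1-\varphi(a-b)=1-n\varphi$, i.e. $\Phi=n$.

In the example of Section 6, a direct computation gives $\varphi=\frac x9$, so $\Phi=x$, $L=x+1$, $T=2x+1$ and $S=1+x-x^2$. The root $-\frac12$ of $T$ has $\Phi=-\frac12$ instead of $-3$.

We now see how a contradiction may arise. $T$ and $S$ have degrees $p$ and $p+k$, but their distinct roots lie among the at most $k$ points with $\Phi=-n$, resp. $\Phi=n$. If $p$ is large compared with $k$, there must be roots of high multiplicity. We need to know what a multiple root costs.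

**Step 13: Riccati equations.** This step computes the cost. By (11), $f-a=\frac{1-B}\varphi$, i.e. $f=a+\frac{n(n-\beta)}\Phi$. Thus $f-b=n+\frac{n(n-\beta)}\Phi$, and
$$f'=b+(f-b)\frac\beta n=b+\beta+\frac{(n-\beta)\beta}\Phi .$$
On the other hand,
$$f'=-\frac1nDf=-D\Big(\frac{n-\beta}\Phi\Big)=\frac{D\beta}\Phi+(n-\beta)\frac{D\Phi}{\Phi^2} .$$
Equate, multiply by $\Phi$, and use $b=-d$:
$$D\beta+\beta^2-\beta\Big(n+\Phi+\frac{D\Phi}\Phi\Big)+n\frac{D\Phi}\Phi+d\,\Phi=0 .\tag{13}$$
For $\alpha$, (11) gives $f=b+\frac{n(n-\alpha)}\Phi$, so $f-a=-n+\frac{n(n-\alpha)}\Phi$ and $f'=a+(f-a)\frac\alpha n=a-\alpha+\frac{(n-\alpha)\alpha}\Phi$. Also $f'=\frac{D\alpha}\Phi+(n-\alpha)\frac{D\Phi}{\Phi^2}$. With $a=p$,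
$$D\alpha+\alpha^2-\alpha\Big(n-\Phi+\frac{D\Phi}\Phi\Big)+n\frac{D\Phi}\Phi-p\,\Phi=0 .\tag{14}$$

**Step 14: multiple roots are ramification of one function.** Put $\Omega:=\frac{D\Phi}{\Phi^2}$. The terms of (13), (14) free of $\beta$, $\alpha$ and their derivatives are $\Phi\,(n\Omega+d)$ and $\Phi\,(n\Omega-p)$. At a root of $T$ of multiplicity $\tau\ge1$, $\beta$ vanishes to order $\tau$, $D\beta$ to order exactly $\tau-1$ (the root is in $\mathbb C^*$), and all coefficients are holomorphic because $\Phi=-n\ne0$ there. All other terms with $\beta$ vanish to order at least $\tau$. So (13) and, in the same way, (14) give: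

> (15) At a root of $T$ of multiplicity $\tau$, $n\Omega+d$ vanishes to order exactly $\tau-1$. At a root of $S$ of multiplicity $\tau$, $n\Omega-p$ vanishes to order exactly $\tau-1$.

## 9. The upper bound $p\le k+e$

Let $s_T,s_S$ be the numbers of distinct roots of $T,S$, and $u_T,u_S$ the numbers of those with $\tau\ge2$. By Step 12 and $\deg\Phi=k$, we have $s_T,s_S\le k$.

**Step 15: few multiple roots.** By (15) a root with $\tau\ge2$ contributes only $\tau-2$ to the ramification of $\Omega$, so we also have to bound the number of such roots. At a root of $T$ with $\tau\ge2$, $\Phi=-n$ and $n\Omega=-d$, so $D\Phi=-nd$. At a root of $S$ with $\tau\ge2$, $\Phi=n$ and $n\Omega=p$, so $D\Phi=np$. The pairs $(\Phi,D\Phi)=(-n,-nd)$ and $(n,np)$ lie on a line of slope $\frac{p+d}2=\frac n2$. This suggests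
$$Z:=D\Phi-\frac n2\Phi-\frac n2(p-d),$$
a polynomial of degree at most $k$. At the former points
$$Z=-nd+\frac{n(p+d)}2-\frac{n(p-d)}2=0,$$
and at the latter
$$Z=np-\frac{n(p+d)}2-\frac{n(p-d)}2=0 .$$
Since $Z(0)=\frac{n(d-p)}2=\frac{nj}2\ne0$, $Z\not\equiv0$. The points in question are distinct, because $\Phi=-n$ at the first kind and $\Phi=n$ at the second. Hence $u_T+u_S\le k$.

**Step 16: Riemann–Hurwitz for $\Omega$.** This step bounds the total multiplicity. Note $\Omega=-D(1/\Phi)$. Let $P\le e$ be the number of distinct roots of $E$. The poles of $\Omega$ are $x=0$, of order $j$ (there $D$ preserves the order of a pole), and each root of $E$ of multiplicity $\mu$, of order $\mu+1$. So $\deg\Omega=j+e+P=k+P$. At $x=\infty$, $1/\Phi$ and hence $\Omega$ has a zero of order $k$. These points contribute $(j-1)+e+(k-1)=2k-2$ to the total ramification $2(k+P)-2$.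

A root of $T$ or $S$ with $\tau\ge2$ contributes $\tau-2$ by (15), and these points are distinct from each other and from the previous ones, because $\Omega$ is finite there and they are in $\mathbb C^*$. Summing over the roots of $T$: $\sum(\tau-1)=p-s_T$ over all roots, so $\sum_{\tau\ge2}(\tau-2)=p-s_T-u_T$. For $S$ the sum is $p+k-s_S-u_S$. Therefore
$$(p-s_T-u_T)+(p+k-s_S-u_S)\le2(k+P)-2-(2k-2)=2P,$$
and
$$2p+k\le s_T+s_S+(u_T+u_S)+2P\le k+k+k+2e ,\tag{16}$$
i.e. $p\le k+e$.

## 10. The lower bound $p\ge k+e$, and the case of equality

**Step 17: Riemann–Hurwitz for $f'$.** The count of Section 4, useless on its own, now gives the opposite inequality. The poles of $f'$ on the $x$-sphere are the $p$ points $x_i$, of order $2$, and $x=0$, of order $j$, so $\deg f'=2p+j=d+p$.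

* Over $a$: the $a$-points of $f'$ are the $a$-points of $f$ in $\mathbb C^*$, since at the ends $f'$ is $0$ or $\infty$. Of the $d$ $a$-points of $f$, $k$ sit at $x=\infty$; the others are simple. So there are $d-k$ of them, and the ramification is $(d+p)-(d-k)=p+k$.
* Over $b$: the $b$-points of $f'$ are the $d$ $b$-points of $f$, so the ramification is $p$.
* Over $\infty$: the ramification is $p+(j-1)$.
* Over $0$: at $x=\infty$, $f'$ has a zero of order $k$, which gives at least $k-1$.

Hence
$$(p+k)+p+(p+j-1)+(k-1)\le2(d+p)-2 .$$
With $p+j=d$ the left side is $2p+d+2k-2$, so $2k\le d$, and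
$$p=d-j\ge2k-j=k+e .\tag{17}$$

**Step 18: equality.** By (16) and (17), $p=k+e$. Then $2p+k=3k+2e$, so equality holds throughout (16); in particular $s_T=s_S=k$. All distinct roots of $T$ are roots of $\Phi+n$, which has degree $k$. So $\Phi+n$ has $k$ distinct, hence simple, roots, and all of them are roots of $T$. In the same way all roots of $\Phi-n$ are simple and are roots of $S$. Thus
$$(\Phi+n)\mid T,\qquad(\Phi-n)\mid S .\tag{18}$$

## 11. The divisibilities contradict the gap in $L$

**Step 19: write $L$ and $T$ in terms of $\Phi$.** By (18) write $T=(\Phi+n)T_1$ with $\deg T_1=p-k=e$. Modulo $\Phi-n$ we have $\Phi\equiv n$, so $0\equiv S=T-\Phi L\equiv2nT_1-nL$. Hence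
$$L=2T_1+(\Phi-n)L_1$$
with a polynomial $L_1$; as $\deg L=p=k+e>e$, $\deg L_1=e$.

**Step 20: show $T_1=dL_1$.** By (8), $L=x^p+O(x^{p-k})$. So $T=DL+jL=(p+j)x^p+O(x^{p-k})=dx^p+O(x^{p-k})$, and $T-dL=O(x^{p-k})=O(x^e)$. On the other hand, by Step 19,
$$T-dL=(\Phi+n)T_1-2dT_1-d(\Phi-n)L_1=\Phi\,(T_1-dL_1)+\big(nT_1-2dT_1+dnL_1\big),$$
where the last bracket has degree at most $e$. So $\Phi\,(T_1-dL_1)=O(x^e)$. As $\deg\Phi=k>e$, this forces $T_1=dL_1$. Therefore
$$L=(\Phi+2d-n)L_1,\qquad T=d(\Phi+n)L_1 .$$

**Step 21: evaluate at $x=0$.** We have $\Phi(0)=0$ and $(DL)(0)=0$, and $L_1(0)\ne0$ because $L(0)\ne0$. So $T=DL+jL$ at $x=0$ reads $dn\,L_1(0)=j(2d-n)L_1(0)$. Since $2d-n=d-p=j$, this says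
$$dn=j^2 .$$
But $d=p+j>j$ and $n=d+p>j$, so $dn>j^2$. This contradiction shows $f\equiv f'$, that is, $R\equiv\partial_zR$, and by Section 2, $R=Cw^{1/\lambda}$ with $1/\lambda\in\mathbb Z$. This proves Theorem 1. $\qquad\blacksquare$

## 12. Elliptic, rational and exponential functions; necessity of the hypotheses

Recall that an elliptic function is a meromorphic function on $\mathbb C$ with two periods that are linearly independent over $\mathbb R$; the Weierstrass function $\wp$ is an example. An elliptic function without poles is constant, and the residues of an elliptic function in a period parallelogram sum to $0$. In this section the prime is $d/dz$.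

> **Theorem 2.** Let $f$ be a non-constant meromorphic function in $\mathbb C$ that is (i) elliptic, or (ii) rational in $z$, or (iii) of the form $R(e^{\lambda z})$ with $R$ rational, $\lambda\ne0$. Then $f$ and $f'$ share two distinct finite non-zero values (ignoring multiplicities) if and only if $f(z)=Ce^z$, $C\ne0$. In particular no function in (i) or (ii) shares two such values with its derivative.

*Proof.* If $f=Ce^z$, then $f=f'$ and all values are shared. Conversely, let $a\ne b$ be shared, $ab\ne0$.

**Case (iii).** The map $z\mapsto e^{\lambda z}$ sends $\mathbb C$ onto $\mathbb C^*$, so $R$ and $\partial_zR$ share $a,b$ on $\mathbb C^*$. By Theorem 1, $R\equiv\partial_zR$, so $f=f'$ and $f=Ce^z$, with $C\neq0$ as $f$ is not constant.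

**The local computations for (i) and (ii).** Define $\varphi,\psi$ by (2), with $'=d/dz$. The computations of Steps 1 and 2 at points of $\mathbb C^*$ only used $F'=dF/d\zeta$ for a local coordinate $\zeta$, so they hold at all points of $\mathbb C$ with $\zeta=z-z_0$. Thus $\varphi$ is entire, and $\psi$, defined whenever $f'$ is not constant, is holomorphic except for simple poles with residue $m+1$ at the poles of $f$ of order $m$.

**Case (i).** $f'$ is not constant: otherwise $f$ is a polynomial of degree at most one, thus without poles, and an elliptic function without poles is constant. So $\psi$ is defined and elliptic. Its residues in a period parallelogram, which are positive, sum to $0$. So $f$ has no poles and is constant: contradiction.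

**Case (ii).** Suppose first that $f(\infty)$ is finite. Then $f'=O(z^{-2})$ is not constant (otherwise $f'\equiv0$), $f''=O(z^{-3})$, $f-f'$ is bounded near $\infty$, and $(f'-a)(f'-b)\to ab\ne0$. So $\psi=O(z^{-3})$ and its residues in $\mathbb C$ sum to $0$. So $f$ has no poles in $\mathbb C$; being finite at $\infty$ as well, it is constant: contradiction. Suppose now that $f$ has a pole of order $r\ge1$ at $\infty$. Then $f'=O(z^{r-1})$, and the entire function $\varphi$ is $O(z^{-r})$, hence $\varphi\equiv0$ by Liouville's theorem, and $f=f'$. This means $f=Ce^z$, which is impossible for a non-constant rational function. $\blacksquare$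

**Neither "non-zero" nor "two" can be dropped in Theorem 1.** Both are shown by the example of Section 1: for $b\ne0$, $\lambda=2$ and $R=\frac{2bw}{1+w}$, we have $\partial_zR=\frac{4bw}{(1+w)^2}\not\equiv R$, and we checked there that $0$ and $b$ are both shared on $\mathbb C^*$. So two shared values do not suffice if one of them may be $0$, and one shared non-zero value does not suffice either.
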